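# Zero-dimensional groups over $\mathbb Q_p$: from an invariant measure to a definable type with few translates

## 1. The value group and its types at infinity

Fix a prime $p$. Let us work with the additive group $\mathbb Z$, seen as the value group of $\mathbb Q_p$: a set $D\subseteq\mathbb Z$ counts as definable if $\{x\in\mathbb Q_p^\times: v(x)\in D\}$ is definable in the field $\mathbb Q_p$. It is a textbook fact that these are exactly the Presburger definable sets. So every definable $D\subseteq \mathbb Z$ is eventually periodic in both directions: there are $m$ and $n$ such that $D\cap[m,\infty)$ and $D\cap(-\infty,-m]$ are traces of unions of residue classes modulo $n$.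

Which finitely additive, translation-invariant probability measures $\mu$ live on the definable subsets of $\mathbb Z$? All singletons have the same measure and there are infinitely many of them, so finite sets are null. Put $t=\mu([0,\infty))$. The $n$ sets $\{x\ge 0: x\equiv a \bmod n\}$ are translates of one another up to finite sets, so each has measure $t/n$; likewise on the negative side, with $1-t$. Hence
$$\mu=t\,d_++(1-t)\,d_-,$$
where $d_\pm(D)$ is the density of $D$ at $\pm\infty$. The extreme invariant measures are $d_+$ and $d_-$.

Which ultrafilters $q$ of definable sets have only members of positive $d_+$-measure? Such a $q$ contains every $[m,\infty)$, and for each $n$ it chooses a residue class modulo $n$; together these choices form an element $\alpha\in\widehat{\mathbb Z}=\varprojlim\mathbb Z/n$. By eventual periodicity, $\alpha$ determines $q$, and each $\alpha$ occurs. Write $q_\alpha$. Translation by $g\in\mathbb Z$ takes $q_\alpha$ to $q_{\alpha+g}$, so the orbits are infinite. But fix one formula. The formula $x>v(b)$ belongs to every $q_\alpha$, and for the formula $n\mid x-v(b)$ only $\alpha\bmod n$ matters. Formula by formula, the translates of $q_\alpha$ show finitely many behaviors.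

Now pass to a large saturated elementary extension $\mathbb M$ of $\mathbb Q_p$ with value group $\Gamma$. Definable subsets of $\Gamma$ are finite Boolean combinations of intervals and residue classes, and by compactness each formula $\varphi(x,y)$ has a modulus $N$ such that for every $b$ the set $\varphi(\Gamma,b)$ is, above some $\delta\in\Gamma$, a union of classes modulo $N$. So
$$\hat q=\{\varphi(x,b): \exists\delta\ \forall x>\delta\ (N\mid x\to\varphi(x,b))\}$$
is a complete type over $\mathbb M$. It says that $x$ lies above $\Gamma$ and is divisible by every $n$, and the condition on $b$ is definable. The translate $g+\hat q$ says that $x$ lies above $\Gamma$ and $x\equiv g\bmod n$ for all $n$. Thus $g+\hat q=g'+\hat q$ exactly when $g-g'\in\bigcap_n n\Gamma$, and $\Gamma/\bigcap_n n\Gamma$ embeds in $\widehat{\mathbb Z}$. The group $\Gamma$ is as large as $\mathbb M$, yet $\hat q$ has at most $2^{\aleph_0}$ translates.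

For $\Gamma$, then, an invariant measure on definable sets goes together with a definable type that has few translates. The subject of these notes is whether this holds in general, and for which groups.

## 2. Interpretable groups, dimension, definable amenability, dfg

Let $\mathbb M$ be a monster model of $\mathrm{Th}(\mathbb Q_p)$ with $\mathbb Q_p\preceq\mathbb M$. Write $K$ for the field sort, $\mathcal O$ for the valuation ring, $\Gamma$ for the value group. "Bounded" and "small" refer to cardinals below the saturation of $\mathbb M$. By saturation, an infinite interpretable set has unbounded size; so an interpretable set of bounded size is finite.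

**Definition (interpretable group).** A group is $\mathbb Q_p$-interpretable if it is definable in $\mathbb M^{eq}$ over parameters from $\mathbb Q_p$.

Concretely, its underlying set is $Y/E$ with $Y\subseteq K^n$ and $E$ both $\mathbb Q_p$-definable. Examples: $\Gamma=K^\times/\mathcal O^\times$ and $K/\mathcal O$.

**Definition (dimension).** Definable $D\subseteq\mathbb M^n$ carry the usual topological dimension of $p$-adically closed fields. For interpretable $W$, $\dim W$ is the largest $k$ such that there is a definable injection $D\to W$ with $D\subseteq\mathbb M^n$ definable of dimension $k$. So $W$ is 0-dimensional iff no infinite definable subset of $\mathbb M$ injects definably into $W$.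

Zero-dimensional does not mean finite: $\Gamma$ and the sorts $S_n=GL_n(\mathbb M)/GL_n(\mathcal O)$ are infinite and 0-dimensional. The sort $S_n$ is the set of lattices $g\mathcal O^n\subseteq K^n$, and $S_1=\Gamma$. The group $K/\mathcal O$ is also 0-dimensional, because
$$x+\mathcal O\ \longmapsto\ \begin{pmatrix}1&x\\0&1\end{pmatrix}GL_2(\mathcal O)\tag{1}$$
is a definable injection into $S_2$: the quotient $\begin{pmatrix}1&x'-x\\0&1\end{pmatrix}$ of two such matrices lies in $GL_2(\mathcal O)$ iff $x'-x\in\mathcal O$.

**Definition (definably amenable).** An interpretable group $G$ is definably amenable if there is a left-invariant finitely additive probability measure (a Keisler measure) on the definable subsets of $G(\mathbb M)$.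

Every abelian interpretable group is definably amenable: abelian groups are amenable as discrete groups, so there is even an invariant finitely additive probability measure on all subsets.

**Definition (dfg).** $G$ acts on global types on $G$ by $D\in gq\iff g^{-1}D\in q$, that is,
$$\varphi(x,b)\in gq\iff\varphi(gx,b)\in q.\tag{2}$$
$G$ has dfg (definable $f$-generics) if some global definable type on $G$ has only boundedly many left translates $gq$, $g\in G(\mathbb M)$.

Section 1 shows that $\Gamma$ has dfg.

## 3. Two abelian groups without dfg

For $\beta\in\Gamma$ put $B_\beta=\{x\in\mathbb M: v(x)\ge\beta\}$, so $\mathcal O=B_0$. Every nonempty definable subset of $\Gamma$ that is bounded above has a maximum, since this holds in $\mathbb Q_p$ for every definable family and passes to $\mathbb M$ by elementarity.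

**(a) The group $(\mathcal O,+)$.** It is $\mathbb Q_p$-definable and abelian, hence definably amenable, but it is not 0-dimensional. Suppose $q$ is a global definable type on $\mathcal O$ with boundedly many translates. Let
$$I=\{\beta\ge0: q\text{ concentrates on a coset of }B_\beta\}.$$
Now $\beta\in I$ iff there is $a\in\mathcal O$ such that the formula $v(x-a)\ge\beta$ is in $q$; since $q$ is definable, $I$ is definable. Every standard $\beta$ is in $I$, because $B_\beta$ has finite index in $\mathcal O$. Suppose some nonstandard $\beta$ is in $I$, say $q$ concentrates on $a+B_\beta$. Then $t+q$ concentrates on $t+a+B_\beta$, so elements $t$ from distinct cosets of $B_\beta$ give distinct translates. But $\mathcal O/B_\beta$ is an infinite interpretable set, so it has unbounded size, a contradiction. Hence $I=\mathbb N$. This is a nonempty definable subset of $\Gamma$, bounded above by any nonstandard positive element, without a maximum. Contradiction; $\mathcal O$ does not have dfg.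

**(b) The group $\mathcal O/B_\gamma$ with $\gamma$ larger than all standard integers.** Choose $c$ with $v(c)=\gamma$. Multiplication by $c^{-1}$ gives $\mathcal O/B_\gamma\cong B_{-\gamma}/\mathcal O\subseteq K/\mathcal O$, so by (1) the group is 0-dimensional. It is abelian, hence definably amenable. But it does not have dfg: repeat (a) with $I=\{0\le\beta\le\gamma: q\text{ concentrates on a coset of }B_\beta/B_\gamma\}$. Standard $\beta$ are in $I$. A nonstandard $\beta\in I$ would give as many translates as $\mathcal O/B_\beta$ has elements, which is unboundedly many. So $I=\mathbb N$, bounded above by $\gamma$, without maximum, a contradiction.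

In (a) zero-dimensionality fails; in (b) the defining parameter $\gamma$ is not available over $\mathbb Q_p$. The following theorem says that once both defects are excluded, definable amenability suffices.

**Theorem A.** If $G$ is a $\mathbb Q_p$-interpretable, 0-dimensional, definably amenable group, then $G$ has dfg. More precisely, there is a global type $\hat q$ on $G$, definable over $\mathbb Q_p$, with at most $2^{\aleph_0}$ left translates.

**Theorem B.** Let $G$ be $\mathbb Q_p$-interpretable and 0-dimensional. The following are equivalent:

1. $G$ is definably amenable;
2. there is a $G(\mathbb Q_p)$-invariant finitely additive probability measure on the $\mathbb Q_p$-definable subsets of $G(\mathbb Q_p)$;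
3. $G$ has dfg.

In that case the type $\hat q$ constructed below satisfies $\mathrm{Stab}(\hat q)=G^0=G^{00}$, and this group is an intersection of countably many $\mathbb Q_p$-definable subgroups of finite index.

By (a) and (b), Theorem A fails if "0-dimensional" is dropped, and it fails for $\mathbb M$-interpretable groups. For $G=\Gamma$ we have already seen $\mathrm{Stab}(\hat q)=\bigcap_n n\Gamma$.

## 4. Five facts about $\mathbb Q_p$ and three consequences

Fix $G$, and name the finitely many parameters needed to define it, so that the language stays countable. "Formula" means $L^{eq}$-formula. The letters $y,z$ denote tuples of field variables. Elements of imaginary sorts are represented by field tuples; since $\mathbb Q_p$ is a model, points of $G(\mathbb Q_p)$ are represented by tuples from $\mathbb Q_p$. Put $\mathbb G=G(\mathbb Q_p)$. We use the following.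

* **(F1)** Definable subsets of $\mathbb Q_p^m$ are Borel (by Macintyre's quantifier elimination). Infinite definable subsets of $\mathbb M^m$ have dimension at least $1$.
* **(F2)** (Delon, *Définissabilité avec paramètres extérieurs dans $\mathbb Q_p$ et $\mathbb R$*, Proc. AMS 1989.) Every complete type over $\mathbb Q_p$ in finitely many field variables is definable.
* **(F3)** (Hrushovski–Martin–Rideau, *Definable equivalence relations and zeta functions of groups*, JEMS 2018.) $\mathrm{Th}(\mathbb Q_p)$ eliminates imaginaries in the sorts $K$ and $S_n=GL_n(K)/GL_n(\mathcal O)$.
* **(F4)** $\mathrm{Th}(\mathbb Q_p)$ is NIP: no formula $\chi(x,y)$ has, for every $N$, parameters $b_1,\dots,b_N$ such that each subset $I\subseteq\{1,\dots,N\}$ is of the form $\{j:\chi(a,b_j)\}$ for some $a$.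
* **(F5)** The image of a Borel subset of a Polish space under a Borel map into a Polish space is analytic. Countable unions of analytic sets are analytic. Analytic sets are measurable for the completion of every Borel probability measure.

**Consequence 1 (of F3).** Every $\mathbb Q_p$-interpretable set $W$ has a $\mathbb Q_p$-definable injection into some $K^l\times\Sigma$, where $\Sigma=S_{n_1}\times\dots\times S_{n_r}$.

*Proof.* By (F3), each $e\in W$ is interdefinable, over the parameters defining $W$, with a finite tuple $a$ from the sorts $K,S_n$. (If $W$ is defined using a parameter tuple $d$, apply (F3) to the parameter-free imaginary coding the pair of $d$ and the class $e$.) Say $a=f(e)$ and $e=g(a)$ with $f,g$ definable over those parameters. Then $f$ is injective on the definable set $\{e\in W: g(f(e))=e\}$. There are only countably many pairs $(f,g)$ and these sets cover $W$, so by compactness finitely many of them do, with maps $f_1,\dots,f_s$. Shrink them to disjoint definable pieces $W_i$. Pad the targets with fixed $\mathbb Q_p$-points to one common product, and add a field coordinate recording $i$. $\square$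

Let $S=S_G(\mathbb Q_p)$ be the compact space of ultrafilters of $\mathbb Q_p$-definable subsets of $\mathbb G$. The group $\mathbb G$ acts on $S$ by homeomorphisms, by the rule (2).

**Consequence 2 (of F2).** For $q\in S$ and a formula $\varphi(x,y)$ with $x$ of sort $G$ and $|y|=n$, the set $\{(h,b)\in\mathbb G\times\mathbb Q_p^n:\varphi(hx,b)\in q\}$ is $\mathbb Q_p$-definable.

*Proof.* Write $G=Y/E$ with $Y$ in the field sort and quotient map $\rho$. The sets $\rho^{-1}(D)$, $D\in q$, form a filter base; extend it to a complete type $q'(w)$ over $\mathbb Q_p$ on $Y$. Then $D\in q\iff\rho^{-1}(D)\in q'$, because for each $D$ one of $D$ and its complement is in $q$. Apply (F2) to $q'$ and the formula $\varphi(\rho(u)\rho(w),y)$. The resulting definable set of pairs $(u,b)$ depends only on $\rho(u)$ and $b$, so it descends to a definable subset of $\mathbb G\times\mathbb Q_p^n$. $\square$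

**Consequence 3 (of F4; Baldwin–Saxl).** Given a formula $\chi(x,y)$, there is $N$ such that any finite intersection of subgroups of $\mathbb G$ of the form $\chi(\mathbb G,b)$ equals the intersection of at most $N$ of them.

*Proof.* Suppose not. For every $N$ there is a finite intersection that is not the intersection of at most $N$ of its members. A minimal subfamily with the same intersection has more than $N$ members and none is redundant; this stays true for any $N+1$ of them, $H_1,\dots,H_{N+1}$, since omitting members only enlarges the intersection of the others. Choose $g_i\in\bigcap_{j\ne i}H_j\setminus H_i$. For $I\subseteq\{1,\dots,N+1\}$ let $g_I=\prod_{i\in I}g_i$, in increasing order. If $j\notin I$, all factors lie in $H_j$, so $g_I\in H_j$. If $j\in I$, exactly one factor lies outside $H_j$, so $g_I\notin H_j$. Thus $\chi$ violates (F4). $\square$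

## 5. Zero-dimensional sets have countably many $\mathbb Q_p$-points

**Lemma 1.** If $W$ is $\mathbb Q_p$-interpretable and 0-dimensional, then $W(\mathbb Q_p)$ is countable. In particular, if $G$ is 0-dimensional, then $\mathbb G$ is countable.

*Proof.* By Consequence 1 we may assume $W\subseteq K^l\times\Sigma$. The subgroup $GL_n(\mathbb Z_p)$ is open in the second countable group $GL_n(\mathbb Q_p)$, so $S_n(\mathbb Q_p)=GL_n(\mathbb Q_p)/GL_n(\mathbb Z_p)$ is countable. Hence $\Sigma(\mathbb Q_p)$ is countable. If $W(\mathbb Q_p)$ were uncountable, then for some $s\in\Sigma(\mathbb Q_p)$ the definable set $W_s=\{w\in K^l:(w,s)\in W\}$ would be infinite, so $\dim W_s\ge1$ by (F1). But $w\mapsto(w,s)$ is a definable injection $W_s\to W$, contradicting $\dim W=0$. $\square$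

For example, $\Gamma(\mathbb Q_p)=\mathbb Z$, and $(K/\mathcal O)(\mathbb Q_p)=\mathbb Q_p/\mathbb Z_p$ is the Prüfer $p$-group.

From now on $G$ is 0-dimensional and we assume only condition (2) of Theorem B. It follows from definable amenability: if $\tilde\mu$ is a left-invariant Keisler measure, then $D(\mathbb Q_p)\mapsto\tilde\mu(D(\mathbb M))$ is well defined, because $\mathbb Q_p\preceq\mathbb M$, and it is $\mathbb G$-invariant.

## 6. An extreme invariant measure on the type space

By Consequence 2, every $q\in S$ has a definition scheme over $\mathbb Q_p$, and we shall see that this scheme gives a global type. So definability is free, and the only issue is the number of translates. An arbitrary $q$ will not do: for $G=\Gamma$ the type $x=0$ has as many translates as $\Gamma$ has elements. Section 1 suggests taking $q$ in the support of an extreme invariant measure.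

**Step 1: Existence.** This step turns the finitely additive measure into an honest one. A $\mathbb G$-invariant finitely additive probability measure on the clopen subsets of $S$ integrates locally constant functions. These are uniformly dense in $C(S)$, so by Riesz it extends to a regular Borel probability measure, uniquely, since a regular measure is determined by its integrals of continuous functions. By uniqueness the extension is $\mathbb G$-invariant. So the set of $\mathbb G$-invariant regular Borel probability measures on $S$ is nonempty; it is convex and weak*-compact. By Krein–Milman, fix an extreme point $\mu$ of it. Put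
$$X=\operatorname{supp}\mu ,$$
a closed $\mathbb G$-invariant set. Its complement is a union of open null sets, so each compact subset of the complement is null, and $\mu(X)=1$ by regularity.

**Step 2: Ergodicity.** This step is the only place where extremality is used, and it will be applied to metrizable quotients of $S$. Let $\pi:S\to Z$ be continuous and equivariant, where $Z$ is a compact metrizable space on which $\mathbb G$ acts by homeomorphisms, and let $\nu=\pi_*\mu$. The claim is:
$$\text{every }\nu\text{-measurable }\mathbb G\text{-invariant }A\subseteq Z\text{ has }\nu(A)\in\{0,1\}.\tag{3}$$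

First let $A$ be Borel with $0<\nu(A)<1$, and put $B=\pi^{-1}(A)$, an invariant Borel set. Then $\mu$ is a proper convex combination of the normalized restrictions of $\mu$ to $B$ and to $S\setminus B$. These are invariant, and distinct, since one gives $B$ measure $1$ and the other measure $0$. They are regular: for Borel $E$ and $\varepsilon>0$ there is a compact $C\subseteq E\cap B$ with $\mu((E\cap B)\setminus C)<\varepsilon$, which is inner regularity of $\mu(B\cap\cdot)$; outer regularity follows by passing to complements; likewise for $S\setminus B$. This contradicts extremality.

For general $A$, choose a Borel $A_0\subseteq A$ with $\nu(A\setminus A_0)=0$. Since $\mathbb G$ is countable, $\bigcup_{g\in\mathbb G}gA_0$ is Borel. It is invariant, it is contained in $A$, and it has measure $\nu(A)$. Apply the first case to it.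

## 7. The pattern of a type with respect to one formula

In Section 1 the orbit of $q_\alpha$ was infinite, but each single formula saw only finitely many translates. We now build the space of what one formula sees. Fix a formula $\varphi(x,y)$ with $|y|=n$. For $P\subseteq\mathbb Q_p^n$ let
$$\pi_P:S\to2^{\mathbb G\times P},\qquad \pi_P(q)(h,b)=1\iff\varphi(hx,b)\in q.$$
This map is continuous. Let $\mathbb G$ act on $2^{\mathbb G\times P}$ by
$$(gz)(h,b)=z(hg,b).\tag{4}$$
It is a left action, since $(g(g'z))(h,b)=(g'z)(hg,b)=z(hgg',b)$, and it is by homeomorphisms. The map $\pi_P$ is equivariant, because by (2) $\varphi(hx,b)\in gq\iff\varphi(hgx,b)\in q$. Put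
$$X_P=\pi_P(X),$$
a compact invariant set. For $P'\subseteq P$, restriction is an equivariant surjection $X_P\to X_{P'}$.

If $B_0\subseteq\mathbb Q_p^n$ is countable, then $2^{\mathbb G\times B_0}$ is compact metrizable, because $\mathbb G$ is countable. So $\nu=(\pi_{B_0})_*\mu$ satisfies (3). Moreover
$$\operatorname{supp}\nu=X_{B_0}.\tag{5}$$
Indeed $\nu(X_{B_0})=1$ and $X_{B_0}$ is closed; and a nonempty relatively open subset of $X_{B_0}$ has a nonempty relatively open preimage in $X=\operatorname{supp}\mu$, hence positive measure.

**Example.** Take $G=\Gamma$, $\mathbb G=\mathbb Z$, and $\mu$ given by $d_+$, so $X=\{q_\alpha\}$. Let $b\ne0$. For the formula $x>v(b)$ the set $X_{\{b\}}$ is one point, the constant pattern $1$. For $n\mid x-v(b)$ the pattern of $q_\alpha$ is $h\mapsto[\,n\mid h+\alpha-v(b)\,]$, so $X_{\{b\}}$ has $n$ points, permuted cyclically. With the measure $\frac12(d_++d_-)$, which is not extreme, the formula $x>v(b)$ would give two fixed patterns, constant $1$ and constant $0$: finite, but two orbits.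

The goal is now that $X_P$, for $P=\mathbb Q_p^n$, is a single finite orbit, for every $\varphi$.

Consequence 2 says what patterns look like. For a formula $\psi(h,y,z)$ with $h$ of sort $G$ and $|z|=m$, and for $c\in\mathbb Q_p^m$, let $z_c=z_c^\psi\in2^{\mathbb G\times P}$ be the characteristic function of $\{(h,b):\psi(h,b,c)\}$. Set
$$C_\psi=C_\psi^P=\{c\in\mathbb Q_p^m:z_c\in X_P\}.$$
By Consequence 2 every element of $X_P$ is $z_c^\psi$ for some $\psi$ and some $c\in C_\psi$. There are countably many $\psi$.

## 8. The odometer: what ergodicity alone does not give

Start with one parameter $b$. We have a countable group $\mathbb G$ acting on the compact metrizable space $X_{\{b\}}$ with an ergodic invariant measure $\nu$ of full support. If $X_{\{b\}}$ were countable, some point would have positive mass; by invariance its orbit would be finite; by ergodicity this orbit would have measure $1$; and by (5) it would be all of $X_{\{b\}}$. So the natural attempt is to count patterns. There are countably many formulas $\psi$, but the parameter $c$ in $z_c^\psi$ runs through $\mathbb Q_p^m$, which is uncountable. The counting stops there.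

Nor can dynamics alone finish. Let $\mathbb Z$ act on $\mathbb Z_p$ by translation, with Haar measure $\lambda$. This is a countable group acting on a compact metrizable space with an invariant measure of full support. It is ergodic: if $A$ is an invariant Borel set, then $E\mapsto\lambda(A\cap E)$ is $\mathbb Z$-invariant, and $\mathbb Z$ permutes the $p^n$ cosets of $p^n\mathbb Z_p$ transitively, so each coset gets mass $p^{-n}\lambda(A)$. Hence $\lambda(A\cap E)=\lambda(A)\lambda(E)$ for all Borel $E$, and $E=\mathbb Z_p\setminus A$ gives $\lambda(A)(1-\lambda(A))=0$. Yet there are no atoms and no finite orbits.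

What separates this system from ours? In the odometer, no Borel map $f:\mathbb Z_p\to T$ into a Polish space $T$ has the orbits as its fibers. If $f$ is Borel and constant on orbits, then each $f^{-1}(U)$ is invariant, so the image measure $f_*\lambda$ takes only the values $0$ and $1$. It is therefore concentrated at one point $t$, and $\lambda(f^{-1}(t))=1$. A single orbit is countable, hence null, so $f^{-1}(t)$ contains many orbits.

For patterns, such a map does exist. Whether $z_c$ and $z_{c'}$ lie in one orbit is a definable condition on $(c,c')$, because $\mathbb G$ itself is a definable group and we may quantify over $g\in\mathbb G$. Elimination of imaginaries then classifies the orbits by points of $\mathbb Q_p^l$ times a countable set, a Polish space. By the computation just made, ergodicity forces $\nu$ onto one orbit. That orbit is countable, so it has an atom, so it is finite.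

## 9. Definable orbit equivalence: the Key Lemma

The lemma is stated for a general definable $P$, since we shall need it twice. Then $X_P$ may be non-metrizable, and the measure theory has to be done on $X_{B_0}$ for a countable $B_0$. Hypothesis (i) says that nothing is lost.

**Key Lemma.** Let $P\subseteq\mathbb Q_p^n$ be definable and $B_0\subseteq P$ countable, such that

* (i) the restriction map $r:X_P\to X_{B_0}$ is injective;
* (ii) $C_\psi$ is Borel for every formula $\psi(h,y,z)$ as above.

Then $X_P$ is a single finite $\mathbb G$-orbit.

*Proof.* Let $\nu=(\pi_{B_0})_*\mu$.

**Step 1: One formula carries the measure.** This step replaces the space of patterns by a space of codes $c$. Let $e_\psi:C_\psi\to X_{B_0}$, $e_\psi(c)=r(z_c)$. Its target lies in the countable product $2^{\mathbb G\times B_0}$, and each set $\{c\in C_\psi:\psi(h,b,c)\}$ is Borel by (ii) and (F1), so $e_\psi$ is a Borel map. Hence $A_\psi:=e_\psi(C_\psi)$ is analytic by (F5). Every element of $X_P$ is some $z_c^\psi$, and $r$ maps $X_P$ onto $X_{B_0}$, so $X_{B_0}=\bigcup_\psi A_\psi$, a countable union. Fix $\psi$ with $\nu(A_\psi)>0$. The set $\mathbb GA_\psi$ is a countable union of analytic sets, and it is invariant.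 By (3), $\nu(\mathbb GA_\psi)=1$.

**Step 2: A Borel classification of orbits.** This step produces the map that the odometer lacks. On $\mathbb Q_p^m$ define
$$c\approx c'\iff\exists g\in G\ \forall h\in G\ \forall b\in P\ \big(\psi(hg,b,c)\leftrightarrow\psi(h,b,c')\big).$$
By (4) this says $z_{c'}=gz_c$ for some $g\in\mathbb G$. So $\approx$ is a $\mathbb Q_p$-definable equivalence relation, and $c\approx c'$ iff $z_c$ and $z_{c'}$ lie in the same $\mathbb G$-orbit. Apply Consequence 1 to the quotient by $\approx$: there is a $\mathbb Q_p$-definable
$$f:\mathbb Q_p^m\to T:=\mathbb Q_p^l\times\Sigma(\mathbb Q_p),\qquad c\approx c'\iff f(c)=f(c').$$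
The set $\Sigma(\mathbb Q_p)$ is countable (proof of Lemma 1); give it the discrete topology. Then $T$ is Polish, with a countable basis of sets $(\text{ball})\times\{s\}$. Their preimages under $f$ are definable, so $f$ is Borel by (F1).

**Step 3: A $\{0,1\}$-valued measure on $T$.** This step moves the ergodic measure to the space of orbit codes. For Borel $U\subseteq T$ let
$$A_U=\mathbb G\cdot e_\psi\big(C_\psi\cap f^{-1}(U)\big).$$
It is analytic and invariant, so $\nu(A_U)\in\{0,1\}$. Clearly $A_{\bigcup U_i}=\bigcup A_{U_i}$, $A_\emptyset=\emptyset$ and $A_T=\mathbb GA_\psi$. We claim that if $U\cap U'=\emptyset$, then $A_U\cap A_{U'}=\emptyset$. Suppose $g\,e_\psi(c)=g'e_\psi(c')$ with $c,c'\in C_\psi$, $f(c)\in U$, $f(c')\in U'$. Then $r(gz_c)=r(g'z_{c'})$ with $gz_c,g'z_{c'}\in X_P$, and by (i) $gz_c=g'z_{c'}$. So $c\approx c'$ and $f(c)=f(c')\in U\cap U'$, a contradiction. Hence $U\mapsto\nu(A_U)$ is a countably additive $\{0,1\}$-valued Borel probability measure on $T$.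

**Step 4: The measure is a point mass.** This step isolates one orbit. For each $k\ge1$ partition $T$ into countably many Borel sets of diameter at most $1/k$; exactly one of them has measure $1$. The intersection over $k$ of these sets has measure $1$, so it is nonempty, and it has at most one point. So it is $\{t\}$ for some $t$, and $\nu(A_{\{t\}})=1$.

**Step 5: The orbit is finite and is everything.** If $c,c'\in C_\psi$ and $f(c)=f(c')=t$, then $c\approx c'$, so $e_\psi(c)$ and $e_\psi(c')$ lie in one orbit. Hence $A_{\{t\}}$ is a single $\mathbb G$-orbit. It is countable, because $\mathbb G$ is, and it has measure $1$. By invariance all its points have equal mass, so it is finite. Being closed of full measure, it contains $\operatorname{supp}\nu=X_{B_0}$, see (5); and it is contained in $X_{B_0}$. So $X_{B_0}$ is a single finite orbit. By (i), $r$ is an equivariant bijection $X_P\to X_{B_0}$, so $X_P$ is a single finite orbit. $\square$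

The countability of $\mathbb G$ in Step 5 is not a technicality: $\mathbb Z_p$ acting on itself by translation, with Haar measure, is a single orbit of full measure without atoms.

## 10. One parameter, then finitely many

**Step 1: For each $b\in\mathbb Q_p^n$, $X_{\{b\}}$ is a single finite orbit.** Apply the Key Lemma with $P=B_0=\{b\}$. Condition (i) is trivial. For (ii), $C_\psi$ is the preimage of the closed set $X_{\{b\}}$ under the map $c\mapsto z_c\in2^{\mathbb G\times\{b\}}$, which is Borel because $\mathbb G$ is countable and each $\{c:\psi(h,b,c)\}$ is definable.

**Step 2: For each finite $F\subseteq\mathbb Q_p^n$, $X_F$ is a single finite orbit.** This step will let us compare the orbits of different parameters. By restriction, $X_F$ embeds in $\prod_{b\in F}X_{\{b\}}$, so it is finite. The measure $(\pi_F)_*\mu$ is ergodic by (3) and has support $X_F$ by (5). So each point of $X_F$ has positive measure, and each orbit has measure $1$. Hence there is only one orbit.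

## 11. All parameters at once, through Baldwin–Saxl

Fix $q_0\in X$, the same for all formulas. Given $\varphi$, let $\psi_0(h,b)$ be the relation $\varphi(hx,b)\in q_0$, which is $\mathbb Q_p$-definable by Consequence 2. For $b\in\mathbb Q_p^n$ let
$$H_b=\{g\in\mathbb G:\forall h\in\mathbb G\ (\psi_0(hg,b)\leftrightarrow\psi_0(h,b))\}.$$
By (4) this is the stabilizer of $\pi_{\{b\}}(q_0)$, and by Section 10 it has finite index in $\mathbb G$.

We need a bound on the index that is uniform in $b$. Compactness does not provide it: we know that $H_b$ has finite index for $b\in\mathbb Q_p^n$ only, and $\mathbb Q_p$ is not saturated. The subgroups $p^\beta\mathbb Z_p$ of $\mathbb Z_p$, for $\beta\in\mathbb N$, form a uniformly definable family of subgroups of finite, unbounded index; over $\mathbb M$ this family acquires members $B_\beta$ of infinite index, and that was the mechanism in Section 3. Nor can we apply the Key Lemma at once to $P=\mathbb Q_p^n$ with some countable $B_0$. A pattern could be undetermined by its restriction to $\mathbb G\times B_0$, so (i) is in doubt; and $z_c\in X_P$ is a condition on uncountably many coordinates, so (ii) is in doubt. Section 10 together with NIP removes both doubts.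

**Step 1: The family $\mathcal H=\{H_b:b\in\mathbb Q_p^n\}$ is countable.** This will provide $B_0$. The family is uniformly definable. Let $\mathcal H_k\subseteq\mathcal H$ consist of the members of index at most $k$. By Consequence 3 there is $N$ such that every finite intersection of members of $\mathcal H_k$ is an intersection of at most $N$ of them, so it has index at most $k^N$. If $\mathcal H_k\ne\emptyset$, choose a finite intersection $L$ of members of $\mathcal H_k$ of maximal index. For $H\in\mathcal H_k$ the index of $L\cap H$ is at least that of $L$, hence equal to it by maximality, so $L\cap H=L$ and $L\subseteq H$. Every subgroup containing $L$ is a union of some of the finitely many cosets of $L$, so only finitely many subgroups contain $L$. Thus $\mathcal H_k$ is finite, and $\mathcal H=\bigcup_k\mathcal H_k$ is countable.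

Now let $P=\mathbb Q_p^n$ and choose a countable $B_0\subseteq P$ with $\{H_b:b\in B_0\}=\mathcal H$.

**Step 2: Condition (i).** We show that a pattern in $X_P$ is determined by its part over $B_0$. Let $b\in P$ and choose $b_0\in B_0$ with $H_{b_0}=H_b$. By Section 10, $X_{\{b,b_0\}}$ is the orbit of the pair $(u,u_0)=(\pi_{\{b\}}(q_0),\pi_{\{b_0\}}(q_0))$. If $gu_0=g'u_0$, then $g^{-1}g'\in H_{b_0}=H_b$, so $gu=g'u$. Hence the orbit $\{(gu,gu_0)\}$ is the graph of a function $X_{\{b_0\}}\to X_{\{b\}}$. So for $z\in X_P$ the restriction $z|_{\mathbb G\times\{b\}}$ is determined by $z|_{\mathbb G\times\{b_0\}}$. As $b$ was arbitrary, $r$ is injective.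

**Step 3: Condition (ii).** We express $z_c\in X_P$ by countably many definable conditions. First, for $z\in2^{\mathbb G\times P}$:
$$z\in X_P\iff z|_{\mathbb G\times F}\in X_F\text{ for every finite }F\subseteq P.\tag{6}$$
The direction $\Rightarrow$ is clear. For $\Leftarrow$, a basic neighborhood of $z$ constrains only coordinates in $\mathbb G\times F$ for some finite $F$. Since $z|_{\mathbb G\times F}=\pi_F(q)$ for some $q\in X$, the point $\pi_P(q)\in X_P$ lies in that neighborhood. As $X_P$ is closed, $z\in X_P$.

By Section 10, $X_F$ is the orbit of $\pi_F(q_0)$, and $(g\pi_F(q_0))(h,b)=1$ iff $\psi_0(hg,b)$. So (6) gives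
$$C_\psi=\bigcap_{k\ge1}\Big\{c:\forall b_1,\dots,b_k\in P\ \exists g\in G\ \forall h\in G\ \bigwedge_{i\le k}\big(\psi(h,b_i,c)\leftrightarrow\psi_0(hg,b_i)\big)\Big\}.$$
This is a countable intersection of definable sets, hence Borel by (F1). The uncountably many parameters have been absorbed by quantifiers over $P$.

**Step 4: Conclusion.** By the Key Lemma, $X_P$ is a finite orbit. So the stabilizer in $\mathbb G$ of its point $\pi_P(q_0)$ has finite index, say $k_\varphi$. This stabilizer is the group of $\mathbb Q_p$-points of the $\mathbb Q_p$-definable subgroup
$$\mathrm{Stab}_\varphi:=\{g\in G:\forall h\in G\ \forall b\ (\psi_0(hg,b)\leftrightarrow\psi_0(h,b))\}.\tag{7}$$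
This holds for every formula $\varphi$, with the same $q_0$.

## 12. The global type: proof of Theorem A

**Step 1: Definition of $\hat q$.** We read the definition scheme of $q_0$ in $\mathbb M$. For each $\varphi(x,y)$ let $d\varphi(y)$ be a formula over $\mathbb Q_p$ defining $\{b\in\mathbb Q_p^n:\varphi(x,b)\in q_0\}$, and put
$$\hat q=\{\varphi(x,b):b\in\mathbb M^n,\ \mathbb M\models d\varphi(b)\}.$$
Consider the statements: if $d\varphi_1(b_1)$ and $d\varphi_2(b_2)$, then $d(\varphi_1\wedge\varphi_2)(b_1,b_2)$; for each $b$ exactly one of $d\varphi(b)$ and $d(\neg\varphi)(b)$ holds; if $d\varphi(b)$, then $\varphi(x,b)$ has a solution in $G$. They are first-order over $\mathbb Q_p$ and hold in $\mathbb Q_p$, so they hold in $\mathbb M$. Thus $\hat q$ is a global complete type on $G$, definable over $\mathbb Q_p$.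

**Step 2: Translates and $\psi_0$.** We extend the description of the translates from $\mathbb G$ to $G(\mathbb M)$. Apply the scheme to the formula $\varphi(ux,y)$, with $u$ of sort $G$ represented by field tuples. In $\mathbb Q_p$ its definition agrees with $\psi_0$, so by elementarity
$$\varphi(hx,b)\in\hat q\iff\mathbb M\models\psi_0(h,b)\qquad(h\in G(\mathbb M),\ b\in\mathbb M^n).\tag{8}$$

**Step 3: Counting.** The statement that $\mathrm{Stab}_\varphi$ has index $k_\varphi$ is first-order, so $\mathrm{Stab}_\varphi(\mathbb M)$ has index $k_\varphi$ in $G(\mathbb M)$. For $g\in G(\mathbb M)$, by (2) and (8),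
$$\varphi(x,b)\in g\hat q\iff\varphi(gx,b)\in\hat q\iff\psi_0(g,b).$$
If $s\in\mathrm{Stab}_\varphi(\mathbb M)$, then (7) with $h=g$ gives $\psi_0(gs,b)\leftrightarrow\psi_0(g,b)$ for all $b$. So the set of formulas $\varphi(x,b)$ in $g\hat q$ depends only on the coset $g\,\mathrm{Stab}_\varphi(\mathbb M)$, and takes at most $k_\varphi$ values as $g$ varies. There are countably many formulas $\varphi(x,y)$, so $\hat q$ has at most $2^{\aleph_0}$ translates. Hence $G$ has dfg, and Theorem A is proved. $\blacksquare$

## 13. From dfg back to a measure, and the stabilizer of $\hat q$

We prove Theorem B. The implication (1)⇒(2) is the restriction of measures at the end of Section 5. The implication (2)⇒(3) is Sections 6–12, which used only (2) and $\dim G=0$.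

**Step 1: (3)⇒(1).** We average $q$ over the finitely many translates that a given formula can see. Let $q$ be a global definable type on $G$ with boundedly many translates. For $\varphi(x,y)$ let $\psi(h,b)$ be the definable relation $\varphi(hx,b)\in q$, and let
$$S_\varphi=\{g:\forall h,b\ (\psi(hg,b)\leftrightarrow\psi(h,b))\},$$
a definable subgroup. If $gq=q$, then
$$\psi(hg,b)\iff\varphi(hgx,b)\in q\iff\varphi(hx,b)\in gq=q\iff\psi(h,b),$$
so
$$\mathrm{Stab}(q)\subseteq S_\varphi.\tag{9}$$
The index of $\mathrm{Stab}(q)$ is the number of translates of $q$, so $S_\varphi$ has bounded index. Since $G/S_\varphi$ is interpretable, it is finite.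

For a definable set $D=\varphi(\mathbb M,b)$ the set $\{g:D\in gq\}=\{g:\psi(g,b)\}$ is right $S_\varphi$-invariant. Let $\mu(D)$ be the proportion of cosets $gS$ with $D\in gq$, where $S$ is any definable finite-index subgroup for which $\{g:D\in gq\}$ is right $S$-invariant. This does not depend on $S$: passing to a smaller finite-index subgroup does not change the proportion, and two choices can be compared with their intersection. We have $\mu(G)=1$. For disjoint $D,D'$, the sets $\{g:D\in gq\}$ and $\{g:D'\in gq\}$ are disjoint with union $\{g:D\cup D'\in gq\}$; using a common $S$ we get finite additivity. Finally $kD\in gq\iff g^{-1}kD\in q\iff D\in k^{-1}gq$, so $\{g:kD\in gq\}=k\{g:D\in gq\}$. Left multiplication by $k$ permutes the cosets $gS$, so $\mu(kD)=\mu(D)$. Thus $G$ is definably amenable.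

**Step 2: $\mathrm{Stab}(\hat q)=\bigcap_\varphi\mathrm{Stab}_\varphi$.** We identify the stabilizer with a countable intersection. If $g$ lies in every $\mathrm{Stab}_\varphi$, then Section 12 gives $\varphi(x,b)\in g\hat q\iff\psi_0(g,b)\iff\psi_0(1,b)\iff\varphi(x,b)\in\hat q$, so $g\hat q=\hat q$. The reverse inclusion is (9) applied to $\hat q$, for which $\psi=\psi_0$ by (8) and hence $S_\varphi=\mathrm{Stab}_\varphi$. So $\mathrm{Stab}(\hat q)$ is an intersection of countably many $\mathbb Q_p$-definable subgroups of finite index. In particular
$$\mathrm{Stab}(\hat q)\supseteq G^0\supseteq G^{00},$$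
where $G^0$ is the intersection of the definable subgroups of finite index and $G^{00}$ is the smallest subgroup of bounded index that is type-definable over a small set.

**Step 3: $\mathrm{Stab}(\hat q)\subseteq G^{00}$.** We show that $\mathrm{Stab}(\hat q)\subseteq L$ for every $L\le G$ of bounded index that is type-definable over a small set. The conjugate $aLa^{-1}$ depends only on $aL$, so there are boundedly many conjugates. Their intersection is again type-definable over a small set and of bounded index, so we may replace $L$ by it and assume that $L$ is normal.

Let $R\subseteq G(\mathbb M)$ be a small set of coset representatives of $L$, and let $c$ realize $\hat q$ in an elementary extension of $\mathbb M$. Suppose $c\notin aL$ for every $a\in R$, where $L$ is evaluated in the extension. Then for each $a\in R$ some formula $\theta_a$ of the partial type defining $L$ fails at $a^{-1}c$. The small set of formulas $\{\neg\theta_a(a^{-1}x):a\in R\}$ is satisfied by $c$, so by saturation it is satisfied by some $c'\in G(\mathbb M)$. This $c'$ lies in no coset of $L$, which is absurd. Hence $\hat q\vdash x\in aL$ for some $a\in G(\mathbb M)$.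

If $g\hat q=\hat q$, then, since $gc$ realizes $g\hat q$, also $\hat q\vdash x\in gaL$. So the small partial type "$x\in aL$ and $x\in gaL$" is consistent, and by saturation it is realized in $\mathbb M$. The two cosets therefore meet, $gaL=aL$, and $g\in aLa^{-1}=L$. Thus $\mathrm{Stab}(\hat q)\subseteq L$ for all such $L$. Since $\mathrm{Stab}(\hat q)$ is itself type-definable over a small set and of bounded index, it is the smallest such subgroup. Hence $\mathrm{Stab}(\hat q)=G^{00}$, and by Step 2 also $\mathrm{Stab}(\hat q)=G^0$. $\blacksquare$
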